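# Counting the homology classes of minimal closed geodesics on a surface

## Is it always $T^2$? The flat torus and two tori on a neck

Take a closed oriented surface with a metric. Keep only those closed geodesics that are shortest in their homology class, even in competition with unions of several curves. How many homology classes do we reach with such geodesics of length at most $T$? The first guess is: about $T^2$ of them, in every genus and for every metric. The question is posed in Daniel Massart, Hugo Parlier, "On the homology length spectrum of surfaces", arXiv:1406.5432 (2014). We first make it precise, then test the guess.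

Let $(M,m)$ be a closed, orientable surface of genus $g\ge 1$ with a Finsler metric $m$, and write $\ell_m$, or just $\ell$, for length. Closed geodesics are oriented, and an iterate of a closed geodesic is again a closed geodesic.

**Definition (weighted multicurve, stable norm).** A weighted multicurve is a finite formal sum $\gamma=\sum_j m_jc_j$ of pairwise disjoint simple closed geodesics $c_j$ with integer multiplicities $m_j\ge1$; its length is $\sum_j m_j\ell(c_j)$. For $h\in H_1(M,\mathbb Z)$ the stable norm $\|h\|$ is the smallest length of a union of closed geodesics representing $h$. A minimizer is always a weighted multicurve. The function $\|\cdot\|$ extends to a norm on $H_1(M,\mathbb R)$, with unit ball $\mathcal B_1$.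

**Definition (the counting function).** A closed geodesic $\gamma$ is homologically minimal if $\|[\gamma]\|=\ell(\gamma)$. Let $\mathcal G$ be the set of these geodesics, and
$$H(T)=\{[\gamma]:\gamma\in\mathcal G,\ \ell(\gamma)\le T\}\subset H_1(M,\mathbb Z),\qquad N(T)=\#H(T).$$

The question is whether there are always $0<c\le C$ with $cT^2\le N(T)\le CT^2$ for all large $T$. We use four standard facts.

1. (F1) $\|h\|$ is at most the length of any finite union of closed piecewise $C^1$ curves representing $h$. Indeed, minimizing in each free homotopy class produces closed geodesics, or points, of no larger total length.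
2. (F2) No component of a minimizer is null-homologous, since it could be deleted. Also $0\notin H(T)$, since $\|0\|=0$ while a closed geodesic has positive length.
3. (F3) The algebraic intersection form on $H_1(M,\mathbb R)\cong\mathbb R^{2g}$ is symplectic, disjoint curves have intersection number $0$, and a subspace on which the form vanishes (an isotropic subspace) has dimension at most $g$.
4. (F4) Normalize volume on $H_1(M,\mathbb R)$ so that $H_1(M,\mathbb Z)$ has determinant one. Then $\#\{h\in H_1(M,\mathbb Z):\|h\|\le T\}=(\mathrm{Vol}(\mathcal B_1)+o(1))\,T^{2g}$. Likewise a subgroup of $H_1(M,\mathbb Z)$ of rank $k$ contains $O(T^k)$ elements of norm at most $T$.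

By (F4), $N(T)=O(T^{2g})$ always; we call this Minkowski's bound.

**Test 1: the flat torus $\mathbb R^2/\mathbb Z^2$.** A closed curve of class $v\in\mathbb Z^2$ lifts to a path from some $p$ to $p+v$, so its length is at least the Euclidean length $|v|_2$. A union of curves of classes $v_1,\dots,v_k$ with $\sum v_i=v$ has length at least $\sum|v_i|_2\ge|v|_2$. The straight closed geodesic in direction $v$ has length exactly $|v|_2$ (if $v=(a,b)$ is not primitive, it is the $\gcd(a,b)$-th iterate of a simple one). So every $v\ne0$ lies in $H(|v|_2)$, and $N(T)=\#\{v\in \mathbb Z^2:0<|v|_2\le T\}$, which is $(\pi+o(1))T^2$. The guess holds.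

**Test 2: genus two, with a neck.** Join two one-holed tori $V_1,V_2$ by a flat cylinder, longer than it is wide. The next lemma says that minimal curves refuse to cross it.

**Lemma 1 (necks).** Let $\mathcal K\subset M$ be an embedded flat cylinder $S^1\times[0,3]$ of circumference $1$ whose core separates $M$. A closed curve $c$ that meets both components of $M\setminus\mathcal K$ is not in $\mathcal G$ and is not a component of a minimizer.

*Proof.* Going once around $c$ we pass from one component to the other and back. So $c$ contains an arc $\sigma\subset\mathcal K$ from a point $u$ of the end circle $C_0$ to a point $v$ of the end circle $C_1$, and another arc $\sigma'\subset\mathcal K$ from $v'\in C_1$ to $u'\in C_0$. Each has length at least $3$. Remove both, and insert a shortest arc of $C_0$ from $u$ to $u'$ and a shortest arc of $C_1$ from $v'$ to $v$, each of length at most $\frac12$. We again have closed curves: one arrives at $u$, walks to $u'$ and leaves as $c$ left after $\sigma'$; similarly at the other end. The difference between old and new is a cycle in $\mathcal K$, so it is homologous to a multiple of the core. The core separates, hence is null-homologous. So the class is unchanged, and the length has dropped by at least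 $6-1$. By (F1), $c\notin\mathcal G$. If $c$ were a component of a minimizer, doing this to one copy of $c$ would shorten the minimizer. $\square$

In Test 2, $H_1(M)=H_1(V_1)\oplus H_1(V_2)$. By Lemma 1 every $c\in\mathcal G$ lies in $V_1\cup\mathcal K$ or in $V_2\cup\mathcal K$, so its class lies in one of the two summands, each of rank $2$. By (F4), $N(T)=O(T^2)$, although there are of order $T^4$ classes of norm at most $T$. A class with two nonzero coordinates $(h_1,h_2)$ is never in $H(T)$. The upper half of the guess survives here too. We now show that the lower half is always right.

## The lower half: at least $cT^2$ for every metric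

**Theorem B.** For every $g\ge1$ and every Finsler metric,
$$\binom{N(T)+g}{g}\ \ge\ \#\{h\in H_1(M,\mathbb Z):\|h\|\le T\}. \tag{1}$$
Hence $\liminf_{T\to\infty}N(T)/T^2\ge (g!\,\mathrm{Vol}(\mathcal B_1))^{1/g}>0$.

The plan is to write each $h$ with $\|h\|\le T$ as a sum of at most $g$ elements of $H(T)$.

**Step 1: choose an economical minimizer.** Let $0\ne h$ with $\|h\|\le T$. A minimizer gives $h=\sum_jm_j[c_j]$ with distinct disjoint simple closed geodesics $c_j$, integers $m_j\ge1$, and $\sum_jm_j\ell(c_j)=\|h\|$. Among all representations of $h$ of length $\|h\|$ as nonnegative integer combinations of these same curves, choose one of minimal support. Call its support $c_1,\dots,c_r$ and its weights $m_j\ge1$.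

**Step 2: $[c_1],\dots,[c_r]$ are linearly independent.** In the simplest bad case, $c_1$ and $c_2$ are homologous. Moving one unit of weight from $c_1$ to $c_2$, or back, keeps the class. Neither move may shorten, so $\ell(c_1)=\ell(c_2)$, and we may move all the weight to one curve, which contradicts minimal support. The general case has the same form.

Put $\mathcal C=\bigcup c_j$. By exactness of $H_2(M,\mathcal C)\to H_1(\mathcal C)\to H_1(M)$, the integer relations among the $[c_j]$ are the image of $H_2(M,\mathcal C)$, which is free on the components $V$ of $M\setminus\mathcal C$. So they are generated by the boundaries $\partial V$. If the classes are dependent (over $\mathbb R$ or over $\mathbb Z$ is the same for integer vectors), some $\partial V=\sum_ja_jc_j$ is not zero. Each $c_j$ has two sides. The coefficient $a_j$ is $\pm1$ if $V$ lies on exactly one of them and $0$ otherwise, so $a_j\in\{-1,0,1\}$. Since $m_j\ge1$, both $m+a$ and $m-a$ are nonnegative, and both represent $h$. Hence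
$$\sum_j(m_j\pm a_j)\ell(c_j)\ \ge\ \|h\|=\sum_jm_j\ell(c_j),$$
so $\sum_ja_j\ell(c_j)=0$. As $a\neq0$, some $a_j=-1$. Put $t=\min\{m_j:a_j=-1\}$. Then $m+ta$ is nonnegative, represents $h$, has length $\|h\|$, and has smaller support: no new curve enters, and the curve attaining the minimum has left. This is a contradiction.

**Step 3: at most $g$ pieces, each in $H(T)$.** The $c_j$ are disjoint, so their classes span an isotropic subspace, and $r\le g$ by Step 2 and (F3). The iterate $c_j^{m_j}$ is in $\mathcal G$: otherwise we replace it by a minimizer of $m_j[c_j]$ and shorten the representation of $h$. Its length is $m_j\ell(c_j)\le\|h\|\le T$. So $h$ is a sum of $r\le g$ elements of $H(T)$.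

**Step 4: count.** Every $h$ with $\|h\|\le T$ is a sum of at most $g$ elements of $H(T)$, repetitions allowed; $h=0$ is the empty sum. A set with $N$ elements has $\binom{N+g}{g}$ multisubsets of size at most $g$. This is (1). Since $\binom{N+g}{g}\le (N+g)^g/g!$, (1) and (F4) give $N(T)+g\ge\big(g!\,(\mathrm{Vol}(\mathcal B_1)+o(1))\,T^{2g}\big)^{1/g}$. Divide by $T^2$. $\square$

For $g=1$, Theorem B and Minkowski's bound give quadratic growth for every metric on the torus.

## Minimizers that stay in one piece

The proof shows what the upper half of the guess would require. There are of order $T^{2g}$ classes of norm at most $T$. If $N(T)=O(T^2)$ and $g\ge2$, then for almost all of them the minimizer is not a single closed geodesic. On the surface with a neck, the cheapest representative does break. But nothing in the argument forces a multicurve to break: Step 3 only bounds the number of pieces from above. To refute the guess we need a metric for which a positive proportion of the classes have a connected minimizer. This is what happens, and the answer to the question is no.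

**Theorem A.** For every $g\ge2$ there are a Riemannian metric on the closed orientable surface of genus $g$ and constants $0<c\le C$ with $cT^{2g}\le N(T)\le CT^{2g}$ for all large $T$. In particular $N(T)$ is not quadratic.

**Theorem C.** For all $1\le k\le g$ there are a Riemannian metric in genus $g$ and constants $0<c\le C$ with $cT^{2k}\le N(T)\le CT^{2k}$ for all large $T$.

So for every closed orientable $M$ of genus $g\ge 1$ and every Finsler metric, $cT^2\le N(T)\le CT^{2g}$ for large $T$. Both exponents, and every even exponent in between, are attained in every genus. Quadratic growth holds for all metrics on $M$ if and only if $g=1$. These notes do not determine whether growth rates other than $T^{2k}$ occur.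

It is hard to compute minimizers for a general metric. The idea for Theorem A is to choose a metric for which we need not compute them: all strands of a minimizer are forced to run in parallel, and the number of components becomes a purely combinatorial function of $h$. The combinatorial object is an interval exchange.

## Exchanges of blocks of integers

For a vector $v$ write $|v|=\sum_i|v_i|$.

**Definition (pair, interval exchange).** Let $\mathcal A$ be an alphabet with $d\ge2$ letters. A pair $\pi$ consists of two orderings of $\mathcal A$, the top row and the bottom row. It is irreducible if for no $1\le k<d$ the sets of the first $k$ letters of the two rows coincide. For $\lambda\in\mathbb R_{>0}^{\mathcal A}$, the map $f_{\pi,\lambda}$ cuts $[0,|\lambda|)$ into intervals $I_\alpha$ of length $\lambda_\alpha$, in top order, and translates them into bottom order. For $n\in\mathbb Z_{>0}^{\mathcal A}$, the permutation $f_{\pi,n}$ of $\{1,\dots,|n|\}$ does the same with blocks $I_\alpha$ of $n_\alpha$ consecutive integers.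

Our main example is the reversal $\pi_0$, with top row $1,2,\dots,d$ and bottom row $d,\dots,2,1$. It is irreducible, since $\{1,\dots,k\}\ne\{d-k+1,\dots,d\}$ for $k<d$.

*Case $d=2$.* With $n=(a,b)$ the first block moves by $+b$ and the second by $-a$, so $f_{\pi_0,n}$ is $p\mapsto p+b$ modulo $a+b$. It has $\gcd(a,b)$ cycles.

*Case $d=4$.* For $n=(1,1,1,1)$ we get $(1\,4)(2\,3)$, two cycles. For $n=(2,1,2,1)$ the blocks are $\{1,2\},\{3\},\{4,5\},\{6\}$. They move to $\{5,6\},\{4\},\{2,3\},\{1\}$, and
$$1\to5\to3\to4\to2\to6\to1 \tag{2}$$
is a single cycle.

## A hub with long bands

Let $d\ge2$ be even. We build a surface $R$ with boundary in which curves that run through $d$ bands in a fixed direction close up according to $f_{\pi_0,n}$.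

**The surface $R$.** Let $H$ (the hub) be a closed disc, drawn as a rectangle with a top and a bottom edge. Attach bands $P_i=[0,1]\times[0,3]\ni(x,y)$, $1\le i\le d$: the end $y=0$ of $P_i$ to the top edge, in the order $1,\dots,d$ from left to right, and the end $y=3$ to the bottom edge, in the order $d,\dots,1$. At both ends $x$ increases from left to right. This gives an oriented surface $R$ with $\chi(R)=1-d$. We round the hub so that $\partial R$ is smooth and the bands continue straight a little into the hub: $P_i^\delta=[0,1]\times(-\delta,3+\delta)\subset R$ with sides $\{0,1\}\times(-\delta,3+\delta)\subset\partial R$, and $\partial R$ meets the closure of $P_i^{\delta/2}$ only in its sides.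

**$\partial R$ is connected.** Let $a_i,b_i$ be the left and right sides of $P_i$. Along $\partial H$, $b_i$ is joined to $a_{i+1}$ at the top and $b_{i+1}$ to $a_i$ at the bottom ($1\le i<d$); around the left end of the hub $a_1$ (top) is joined to $a_d$ (bottom); around the right end $b_d$ (top) is joined to $b_1$ (bottom). Start along $a_1$ with $y$ decreasing. We reach its top-edge end, pass to $a_d$ at the bottom edge, follow $a_d$ with $y$ decreasing to the top edge, pass to $b_{d-1}$, follow it with $y$ increasing to the bottom edge, pass to $a_{d-2}$, and so on. As $d$ is even, the path is
$$a_1,\ \ a_d,b_{d-1},a_{d-2},\dots,a_2,b_1,\ \ b_d,a_{d-1},b_{d-2},\dots,a_3,b_2,\ \ (a_1),$$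
which contains all $2d$ sides. (For $d=4$: $a_1,a_4,b_3,a_2,b_1,b_4,a_3,b_2$.)

**Homology of $R$.** $R$ retracts to a wedge of $d$ circles. A basis of $H_1(R,\mathbb Z)$ is $e_1,\dots,e_d$, where $e_i$ runs once through $P_i$ with $y$ increasing and then through $H$ from bottom to top. For a cycle in $R$ of class $\sum n_ie_i$, the number $n_i$ is its algebraic number of crossings of the arc $\{y=\frac32\}\subset P_i$, counted $+$ in the direction of increasing $y$.

**The metric on $R$.** Choose a vector field on a neighborhood of $\partial R$ in $R$ that points out of $R$ along $\partial R$, equal to $-\partial_x$ near the sides $x=0$ and to $\partial_x$ near the sides $x=1$ of the $P_i^\delta$. Parametrize $\partial R$ by $s\in\mathbb R/L\mathbb Z$, for some $L>0$, with $s=\pm y+\text{const}$ on these sides. Flowing backward from $\partial R$ gives collar coordinates $(r,s)$, $-\eta<r\le0$, with $\partial R=\{r=0\}$. For $\eta$ small, wherever the collar meets $P_i^{\delta/2}$ we have $r=-x$ or $r=x-1$, and $s=\pm y+\text{const}$. So the metrics $dx^2+dy^2$ on $P_i^{\delta/2}$ and $dr^2+ds^2$ on the collar agree where both are defined. Interpolating with an arbitrary metric by a cutoff function, we get a Riemannian metric on $R$ that equals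 $dx^2+dy^2$ near each $P_i$ and $dr^2+ds^2$ for $-\eta/2\le r\le0$. The circle $\partial R$ has length $L$.

**The setting.** Let $M$ be a closed oriented surface with a Riemannian metric that contains $R$ with the metric above, and let $\Omega\subset M$ be a compact subsurface with $R\cap\Omega=\partial R$ such that the following hold.

1. (S1) $\Omega$ contains a cylinder $Z=\{0\le r\le L\}$ with $s\in\mathbb R/L\mathbb Z$, glued to $R$ along $r=0$ so that $(r,s)$ are smooth coordinates across $\partial R$. On it the metric is $dr^2+\psi(r)^2ds^2$ with $\psi(r)=1+e^{-1/r}$ for $r>0$ and $\psi(r)=1$ for $r\le 0$. (This $\psi$ is smooth.)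
2. (S2) Every closed curve in $\Omega$ is null-homologous in $M$.
3. (S3) $H_1(R,\mathbb Z)\to H_1(M,\mathbb Z)$ is injective.

The cylinder $Z$ acts as a fence: outside $R$ the circles $r=\text{const}$ are longer than $\partial R$, and crossing $Z$ costs $L$.

**Proposition 2.** In this setting let $h=\sum n_ie_i$ with all $n_i\ge1$, and let $\gamma$ be a minimizing weighted multicurve for $h$ that is contained in $R\cup\Omega$. Then the number of components of $\gamma$, counted with multiplicity, is the number of cycles of $f_{\pi_0,n}$. If $f_{\pi_0,n}$ is a single cycle, then $\gamma$ is one simple closed geodesic of multiplicity one, so $h\in H(T)$ whenever $\|h\|\le T$.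

*Proof.* By (F2) no component of $\gamma$ is null-homologous.

**Step (a): $\gamma$ lies in the interior of $R$.** Suppose a component $c$ meets $\Omega\setminus\partial R$. By (S2), $c$ is not contained in $\Omega$. So $c\cap(\Omega\setminus\partial R)$ contains an open arc $\tau$ with endpoints on $\partial R$. If $\tau\subset\{0<r<L\}$, project it by $(r,s)\mapsto(0,s)$. The length element $\sqrt{dr^2+\psi^2ds^2}$ becomes $|ds|$. Since $\psi>1$ for $r>0$, the projection is a strictly shorter curve in $\partial R$ with the same endpoints. If $\tau$ reaches $r=L$, it has length at least $2L$, more than a shortest arc of $\partial R$ with the same endpoints, which has length at most $L/2$. In both cases replace $\tau$ by the curve in $\partial R$. The difference is a closed curve in $\Omega$, so by (S2) the class is unchanged, while the length strictly decreases. This contradicts (F1). So $\gamma\subset R$.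

If a component $c$ meets $\partial R$, it is tangent to it there, because it stays in $R$. But $\partial R=\{r=0\}$ is a geodesic since $\psi'(0)=0$. By uniqueness of geodesics the image of $c$ is $\partial R$. But $\partial R\subset\Omega$ is null-homologous by (S2), a contradiction.

**Step (b): in each band, $\gamma$ consists of strands running from end to end.** In $[0,1]\times(0,3)\subset P_i$ the metric is flat, so $\gamma$ consists of straight segments. By Step (a) they never meet the sides $x=0$, $x=1$. So none is horizontal, and each continues until it runs from one of the ends $y=0$, $y=3$ to the other. Call these segments strands; each has length at least $3$. For the same reason $\gamma$ is nowhere tangent to the lines $y=0$ and $y=3$: near $P_i$ the metric is still flat, and a tangent geodesic would follow such a line to a side.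

**Step (c): in $P_i$ all strands run in the direction of increasing $y$, and there are exactly $n_i$, counted with multiplicity.** Suppose there are a strand $\sigma$ from $(a,0)$ to $(b,3)$ and a strand $\sigma'$ from $(b',3)$ to $(a',0)$. Replace one copy of each by the horizontal segments $(a,0)\to(a',0)$ and $(b',3)\to(b,3)$. We again get closed curves. The difference is a cycle in the contractible set $P_i$, so the class is unchanged. The length drops by at least $6-2>0$, a contradiction. So all strands of $P_i$ have the same direction. By (S3) the class of $\gamma$ in $H_1(R,\mathbb Z)$ is $\sum n_ie_i$, so their algebraic number is $n_i>0$.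

**Step (d): read off the number of components.** Replace each component of multiplicity $m$ by $m$ disjoint parallel copies in a thin annulus in the interior of $R$. Where the component is a straight segment, the copies are parallel segments. We get a simple multicurve $\hat\gamma$, with exactly $n_i$ disjoint strands in $P_i$, transverse to the ends. Being disjoint, the strands of $P_i$ appear in the same left-to-right order at $y=0$ and at $y=3$.

No component lies in the disc $H$, as it would be null-homologous. So $\hat\gamma\cap H$ consists of $|n|$ disjoint arcs. By Step (c) each arc starts on the bottom edge, where $\hat\gamma$ leaves a band through $y=3$, and ends on the top edge. The arc from the $k$-th starting point (from the left) separates the disc. On its left there are $k-1$ starting points, hence exactly $k-1$ endpoints. So the $k$-th starting point is joined to the $k$-th endpoint.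

Number the points on the top edge $1,\dots,|n|$ from left to right. The first $n_1$ belong to $P_1$, the next $n_2$ to $P_2$, and so on. Follow $\hat\gamma$ from the point $p$ through its band to the bottom edge, where the bands appear in the order $d,\dots,1$, and then through $H$, from $k$-th to $k$-th point, back to the top edge. Blocks of sizes $n_1,\dots,n_d$ have been put into the order $d,\dots,1$, so we arrive at $f_{\pi_0,n}(p)$. Components of $\hat\gamma$ therefore correspond to cycles of $f_{\pi_0,n}$. For a single cycle, $\hat\gamma$ is connected, so $\gamma=c$ with $c$ simple and $\ell(c)=\|h\|$. $\square$

**The closed surface for Theorem A.** Let $g\ge2$, $d=2g$, and let $M=R\cup\Omega$ with $\Omega$ a disc. Identify a collar of $\partial\Omega$ in $\Omega$ with $\{0\le r<L+1\}$, prescribe the metric of (S1) on $\{0\le r\le L\}$, and continue it arbitrarily by a cutoff beyond $r=L$. Then $M$ is closed and oriented, and $\chi(M)=(1-d)+1=2-2g$, so the genus is $g$. (S1) holds by construction and (S2) because $\Omega$ is a disc. For (S3), $[\partial R]=0$ in $H_1(R)$, so by Mayer–Vietoris $H_1(R,\mathbb Z)\to H_1(M,\mathbb Z)$ is an isomorphism. Every multicurve lies in $R\cup\Omega=M$, so Proposition 2 applies to every minimizer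 of $h=\sum n_ie_i$ with all $n_i\ge1$.

The geometry is finished. We must now show that $f_{\pi_0,n}$ is a single cycle for a positive proportion of all $n\in\mathbb Z^d_{>0}$. For $d=2$ this is the statement that many pairs are coprime, and the tool there is Euclid's algorithm. We need its analogue for more letters.

## Rauzy induction

**Definition (Rauzy step).** Let $\pi$ be irreducible, $\alpha$ the last top letter and $\beta$ the last bottom letter. Then $\alpha\ne\beta$, since otherwise the first $d-1$ letters of the rows would form the same set. We say that $\alpha,\beta$ are compared. If $\lambda_\alpha\ne\lambda_\beta$, the one with the larger $\lambda$ is the winner $\omega$, the other the loser $l$. Put $\lambda'_\omega=\lambda_\omega-\lambda_l$ and leave the other lengths unchanged. If $\alpha$ wins, move $\beta$ in the bottom row to the place immediately right of $\alpha$. If $\beta$ wins, move $\alpha$ in the top row to the place immediately right of $\beta$. The other row is unchanged. The new pair is $\pi'$.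

Two features will be used all the time. First, the winner stays last in its row, so it takes part in the next comparison. Second, $\lambda=E\lambda'$, where $Ee_l=e_l+e_\omega$ and $Ee_x=e_x$ for $x\neq l$.

*Examples.* For $d=2$ the pair $\pi_0$ never changes, and the step is subtractive Euclid. For $d=4$ and $n=(2,1,2,1)$, letter $4$ (length $1$) is compared with letter $1$ (length $2$). The winner is $1$, the bottom letter. The new top row is $1,4,2,3$, the bottom row is still $4,3,2,1$, and $n'=(1,1,2,1)$. The new blocks, in top order, are $\{1\},\{2\},\{3\},\{4,5\}$ for the letters $1,4,2,3$, and they move to $\{5\},\{1\},\{4\},\{2,3\}$. So $1\to5\to3\to4\to2\to1$. This is (2) with the point $6$ skipped, which is the content of Lemma 3.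

**Irreducibility is preserved.** Suppose $\alpha$ won and in $\pi'$ the first $k<d$ letters of both rows form the same set $U$. The top row is unchanged with last letter $\alpha$, so $\alpha\notin U$. So in the new bottom row $U$ lies left of $\alpha$. Hence $\beta\notin U$, and the part of the bottom row left of $\alpha$ is as before the step. So $U$ was already an initial set of both rows of $\pi$, and $\pi$ was reducible. The case where $\beta$ won is symmetric.

**Lemma 3.** Let $f=f_{\pi,\lambda}$ with $\lambda_\alpha\ne\lambda_\beta$.

1. $f_{\pi',\lambda'}$ is the first return map of $f$ to $[0,|\lambda'|)$. A point of $I'_x$, $x\neq l$, lies in $I_x$ and returns after one step. A point of $I'_l$ returns after two steps, and of its two positions before the return one is in $I_l$ and one is in $I_\omega$. Every forward $f$-orbit enters $[0,|\lambda'|)$.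
2. The same holds for integer vectors and permutations. In particular $f_{\pi,n}$ and $f_{\pi',n'}$ have the same number of cycles.

*Proof.* Let $X$ be the right end of the domain, of length $\lambda_l$; the new domain is its complement.

*If $\alpha$ wins ($l=\beta$):* $X=f(I_\beta)$, since $\beta$ is last at the bottom, and $X$ is the right part of $I_\alpha$, since $\lambda_\beta<\lambda_\alpha$. Points of $I_\beta$ go to $X$ and then to $f(X)$, the right end of $f(I_\alpha)$. The set $f(X)\subset f(I_\alpha)$ is disjoint from $f(I_\beta)=X$, so they have returned. The remaining points outside $X$ do not map into $X$. So the return map has the old top order with $I'_\alpha=I_\alpha\setminus X$ and $I'_\beta=I_\beta$. In the range, the image of $I'_\beta$ is $f(X)$, immediately right of the image of $I'_\alpha$. This is the rule for $\pi'$. The two positions of a point of $I'_\beta$ are in $I_\beta$ and in $X\subset I_\alpha$.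

*If $\beta$ wins ($l=\alpha$):* $X=I_\alpha$, and it is the right end of $f(I_\beta)$. The right part $J$ of $I_\beta$, of length $\lambda_\alpha$, goes to $X=I_\alpha$ and then to $f(I_\alpha)$. The set $f(X)=f(I_\alpha)$ is disjoint from $X\subset f(I_\beta)$. The other points outside $X$ do not map into $X$. So $J$ is the new $I'_\alpha$, immediately right of $I'_\beta=I_\beta\setminus J$, and the bottom order is unchanged. The two positions of a point of $I'_\alpha$ are in $J\subset I_\beta$ and in $I_\alpha$.

In both cases $f(X)\cap X=\emptyset$. So every forward orbit, and in the integer case every cycle, meets the complement of $X$. The cycles of $f_{\pi,n}$ therefore correspond bijectively to those of its return map. $\square$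

The induction stops only at a tie $\lambda_\alpha=\lambda_\beta$. If the coordinates of $\lambda$ are rationally independent, they remain so, because $E$ is unimodular. Then no tie occurs, and the induction never stops.

**Lemma 4.** If the induction from $(\pi,\lambda)$, $\pi$ irreducible, never stops, every letter wins infinitely often.

*Proof.* Let $\mathcal A'\ne\emptyset$ be the set of letters that win infinitely often, $U=\mathcal A\setminus\mathcal A'$, and suppose $U\neq\emptyset$.

**Step 1: eventually no letter of $U$ is compared.** Eventually only letters of $\mathcal A'$ win, and then $\lambda_c$ is constant for $c\in U$, since only winners change length. If some $c\in U$ lost infinitely often, some $a\in\mathcal A'$ would beat it infinitely often. Then $\lambda_a$, which never increases, would drop infinitely often by the fixed amount $\lambda_c>0$, which is impossible. So eventually letters of $U$ are never last in a row.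

**Step 2: their positions stabilize.** The top position of $c\in U$ then changes only when a bottom letter $\beta$ wins and the last top letter is inserted right of $\beta$. The position of $c$ increases by one if $c$ is right of $\beta$ in the top row and is unchanged otherwise. The bottom row behaves likewise. So positions of letters of $U$ are nondecreasing, hence eventually constant. From then on, whenever $\beta$ wins as bottom letter, all of $U$ is left of $\beta$ in the top row; and whenever $\alpha$ wins as top letter, all of $U$ is left of $\alpha$ in the bottom row.

**Step 3: $U$ is an initial set of both rows.** Let $j$ be the largest top position of a letter of $U$. By Step 2 all insertions in the top row happen right of position $j$, so the letters in top positions $\le j$ no longer change. Suppose some $a\in\mathcal A'$ has top position $<j$. It is never last on top, so its infinitely many wins are as bottom letter. At those times $U$ lies left of $a$ on top, which contradicts the letter of $U$ in position $j$. So the first $j=|U|$ top letters are exactly $U$. Likewise the first $|U|$ bottom letters are exactly $U$. As $0<|U|<d$, the pair is reducible, a contradiction. $\square$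

**Words and matrices.** For a finite word $w$ of possible successive steps from $\pi$ let $\pi_w$ be the end pair and $A_w=E_1\cdots E_k$ the product of the step matrices. It is a nonnegative integer matrix with $\det A_w=1$ and $A_w\ge I$ entrywise. The set of $\lambda\in\mathbb R^{\mathcal A}_{>0}$ whose induction begins with $w$ is exactly the cone $A_w\mathbb R^{\mathcal A}_{>0}$: for one step, $\lambda\in E\mathbb R^{\mathcal A}_{>0}$ means $\lambda_\omega>\lambda_l$; then use induction. If neither of two words is a prefix of the other, their cones are disjoint, since at the first difference the winners differ. Appending a step with winner $\omega$ and loser $l$ replaces $A_w$ by $A_wE$, that is, it adds column $\omega$ to column $l$.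

**Lemma 5.** If the induction from $(\pi,\lambda)$, $\pi$ irreducible, never stops, then $A_w$ has only positive entries for all sufficiently long initial words $w$.

*Proof.* Fix a row $\alpha$. The set $S=\{\gamma:(A_w)_{\alpha\gamma}>0\}$ contains $\alpha$ and is nondecreasing in $w$; it gains $l$ whenever $l$ loses to a letter of $S$. Suppose it is eventually constant and not $\mathcal A$, and let $U=\mathcal A\setminus S$. From then on no letter of $U$ loses to a letter of $S$. By Lemma 4 a letter of $U$ is compared at some later time. In any comparison involving a letter of $U$ the winner is in $U$, and the winner takes part in the next comparison. So from then on all winners are in $U$. This contradicts Lemma 4 for the letter $\alpha\in S$. $\square$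

## One single-cycle vector for each pair

Euclid's algorithm on a coprime pair ends at $(1,1)$. In general, pairs change along the induction, and we need at least one good integer vector for each pair to end at.

**Lemma 6.** For each irreducible $\pi$ there is $n_0(\pi)\in\mathbb Z^{\mathcal A}_{>0}$ such that $f_{\pi,n_0(\pi)}$ is a single cycle.

The idea is to take a long piece of an orbit of a real exchange that almost closes up, and to record only the order of its points.

*Proof.*

**Step 1: a real exchange all of whose orbits visit every interval.** Take $\lambda$ rationally independent, $f=f_{\pi,\lambda}$, and by Lemma 5 an initial word $w$ with all entries of $A_w$ positive. Let $J_w=[0,|A_w^{-1}\lambda|)$. We claim: every forward $f$-orbit enters $J_w$; the first return map to $J_w$ is $f_{\pi_w,A_w^{-1}\lambda}$; and a point in its interval of letter $\gamma$ visits $I_\alpha$ exactly $(A_w)_{\alpha\gamma}$ times before returning to $J_w$ (counting its starting position). For the empty word this is trivial. If it holds for $w$, append a step with winner $\omega$ and loser $l$ and apply Lemma 3 to the return map to $J_w$. A point in the new interval of letter $x\neq l$ makes one old excursion, of type $x$. A point in the new interval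 of letter $l$ makes two, one of type $l$ and one of type $\omega$. This is the rule "add column $\omega$ to column $l$". Since all $(A_w)_{\alpha\gamma}\ge1$, every forward orbit visits every $I_\alpha$.

**Step 2: an orbit segment that almost closes up.** The map $f$ is a Lebesgue-preserving bijection of a bounded interval. By Poincaré recurrence there is $x_0$ with $\liminf_{k\to\infty}|x_k-x_0|=0$, where $x_k=f^k(x_0)$. If $x_0$ is periodic, let $\nu$ be its period. Otherwise $x_k\neq x_0$ for all $k\ge1$, so there are arbitrarily large record times, that is, times $\nu$ with
$$|x_\nu-x_0|<\min_{0<k<\nu}|x_k-x_0|.$$
Choose such a $\nu$ so large that $X=\{x_0,\dots,x_{\nu-1}\}$ meets every $I_\alpha$; this is possible by Step 1. In the periodic case $X$ is the whole orbit and meets every $I_\alpha$ as well.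

**Step 3: record the order.** Put $n_\alpha=\#(X\cap I_\alpha)\ge1$ and $Y=f(X)=\{x_1,\dots,x_\nu\}$. Both sets have $\nu$ elements. Let $\mathrm{rk}_X$ and $\mathrm{rk}_Y$ number the elements of $X$ and $Y$ from left to right. Since $f$ is increasing on each $I_\alpha$ and arranges the images in bottom order,
$$\mathrm{rk}_Y\circ f\circ\mathrm{rk}_X^{-1}=f_{\pi,n}.$$
The set $Y$ arises from $X$ by replacing $x_0$ by $x_\nu$. By the choice of $\nu$, no $x_k$ with $0<k<\nu$ lies between $x_0$ and $x_\nu$ or equals one of them. So $\mathrm{rk}_Y(x_j)=\mathrm{rk}_X(x_j)$ for $1\le j\le\nu-1$ and $\mathrm{rk}_Y(x_\nu)=\mathrm{rk}_X(x_0)$. Hence $f_{\pi,n}$ sends $\mathrm{rk}_X(x_j)$ to $\mathrm{rk}_X(x_{j+1})$ for $j<\nu-1$ and $\mathrm{rk}_X(x_{\nu-1})$ to $\mathrm{rk}_X(x_0)$. This is a single cycle; take $n_0(\pi)=n$. $\square$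

## Counting words by volume, and the trouble with unbalanced columns

Now pull back. For any word $w$ from $\pi_0$, the vector $n(w)=A_wn_0(\pi_w)$ is a positive integer vector. The induction from $(\pi_0,n(w))$ follows $w$ without ties, because $n(w)\in A_w\mathbb R^{\mathcal A}_{>0}$, and ends at $(\pi_w,n_0(\pi_w))$. By Lemma 3, $f_{\pi_0,n(w)}$ is a single cycle. So it remains to find many words $w$ for which $A_w$ is not too large. The natural way is by volume: the cones of a family of words fill up space, so if each cone is thin, there must be many. Let us set up the volume computation.

For $q\in\mathbb R^{\mathcal A}_{>0}$ let $P_{\pi,q}$ be normalized Lebesgue measure on the simplex $\Delta_q=\{\lambda>0:\sum_\alpha q_\alpha\lambda_\alpha<1\}$, which has volume $1/(d!\prod_\alpha q_\alpha)$. Put $q(w)=A_w^{T}q$ (here $T$ denotes the transpose). For $q=(1,\dots,1)$ the number $q_\alpha(w)$ is the sum of column $\alpha$ of $A_w$.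

**Lemma 7.** Let $\pi$ be irreducible.

1. $P_{\pi,q}(\text{the induction begins with }w)=\prod_\alpha q_\alpha\big/\prod_\alpha q_\alpha(w)$.
2. Given that the induction begins with $w$, the vector $A_w^{-1}\lambda$ has law $P_{\pi_w,q(w)}$. Hence under $P_{\pi,q}$ the state $(\pi_w,q(w))$ is a Markov chain.
3. If $\alpha,\beta$ are compared in the state $(\pi,q)$, then $\alpha$ loses with probability $\frac{q_\alpha}{q_\alpha+q_\beta}$ and $\beta$ loses with probability $\frac{q_\beta}{q_\alpha+q_\beta}$. The loser's value becomes $q_\alpha+q_\beta$; the other values are unchanged.

*Proof.* Since $q\cdot A_w\lambda'=q(w)\cdot\lambda'$, the map $A_w$ sends $\Delta_{q(w)}$ bijectively onto $\Delta_q\cap A_w\mathbb R^{\mathcal A}_{>0}$, and it preserves volume. This proves 1, by comparing volumes of simplices, and 2. For one step, $E^{T}q$ has $l$-coordinate $(Ee_l)\cdot q=q_l+q_\omega$ and agrees with $q$ elsewhere, so 1 gives probability $q_l/(q_l+q_\omega)$. $\square$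

Almost surely $\lambda$ is rationally independent, since the exceptions lie in countably many hyperplanes. So almost surely the induction never stops and Lemma 4 applies. Values never decrease along the chain. We shall restart the chain at the first time that some event happens; this is part 2 applied to each word of a family none of which is a prefix of another.

**Where the naive count stops.** Start from $q=(1,\dots,1)$ and stop each word when $\max q$ first reaches $T$. The stopped words have total probability $1$, and we would like each to have probability about $T^{-d}$, to get about $T^d$ words. By Lemma 7 the probability of $w$ is $\prod_\alpha q_\alpha(w)^{-1}$, so this needs all values of $q(w)$ to be comparable to $T$, not just the largest. That can fail badly. For $d=2$, and $T\ge2$ an integer, let letter $1$ lose $T-1$ times in a row. The state becomes $(T,1)$, and the probability is $\frac12\cdot\frac23\cdots\frac{T-1}{T}=\frac1T$. This single word uses up $1/T$ of the mass, where we hoped for $T^{-2}$. We must show that a fixed share of the mass reaches balanced states.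

**Proposition 8 (a Kerckhoff-type lemma).** There are $c>0$, $C\ge1$ depending only on $d$ such that for all irreducible $\pi$ and all $q$, with $Q=\max_\alpha q_\alpha$, with $P_{\pi,q}$-probability at least $c$ the chain reaches a state with all values in $[Q/C,CQ]$.

We bring the letters up to the scale $Q$ one at a time.

**Claim 9.** For $1\le k<d$ and $K\ge1$ there are $p>0$, $K'\ge1$, depending only on $d,k,K$, such that: if all $q_\alpha\le Q$ and $B$ is a set of $k$ letters with $q_b\ge Q/K$ for $b\in B$, then with probability at least $p$ the chain reaches a state with all values $\le K'Q$ and with values $\ge Q/K'$ on a set of at least $k+1$ letters.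

*Claim 9 implies Proposition 8.* Start with $B$ a single letter on which $q$ is maximal, and $K=1$. Apply the claim $d-1$ times, restarting at the first time the required state is reached, each time keeping exactly $k+1$ of the letters obtained. After each application the new bound is $Q_1=K'Q$, and the values on the kept letters are at least $Q/K'=Q_1/K'^2$, so we replace $Q$ by $K'Q$ and $K$ by $K'^2$. The probabilities multiply. All constants depend only on $d$.

*Proof of Claim 9.* Let $S=\mathcal A\setminus B$. We may assume $q_s<Q/K$ for all $s\in S$; otherwise the initial state already works with $K'=K$. So the letters of $S$ are small and those of $B$ are large. The difficulty is that a small letter compared with a large one is very unlikely to lose, so we may wait long, and meanwhile the letters of $B$, losing to letters of $S$, might grow far beyond $Q$.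

**Phase 1: bring a small letter into the comparison.** There is a finite word $u=u(\pi,B)$, possibly empty, such that all pairs compared along $u$ lie in $B$, while after $u$ the pair to be compared contains a letter of $S$. Indeed, take any rationally independent $\lambda$; by Lemma 4 a letter of $S$ is compared at some time, and $u$ is the word up to the first such time. There are finitely many $(\pi,B)$; let $\ell$ bound the lengths of the $u(\pi,B)$. Each step at most doubles the maximum, so along $u$ the values of letters of $B$ lie in $[Q/K,2^\ell Q]$. So each prescribed step has probability at least $\frac{Q/K}{2\cdot 2^{\ell}Q}=\frac1{2^{\ell+1}K}$, and $u$ is followed with probability at least $p_1=(2^{\ell+1}K)^{-\ell}$. Values on $S$ are unchanged.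

**Phase 2: wait for a small letter to become large.** Count time $t$ from the end of Phase 1. Let $\sigma$ be the first time at which some letter of $S$ has value $\ge Q/K$. If a letter of $S$ loses to a letter of $B$, its new value is at least $Q/K$, and $\sigma$ occurs. The first comparison involves a letter of $S$. If a comparison involves a letter of $S$ and does not bring about $\sigma$, then its winner is in $S$, and this winner takes part in the next comparison. By induction, every comparison up to $\sigma$ involves a letter of $S$, and before $\sigma$ only letters of $S$ win.

Put
$$G_t=\prod_{b\in B}\frac{q_b(t)}{q_b(0)},\qquad Y_t=G_t\,\mathbf 1_{t<\sigma}.$$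
Consider one step before $\sigma$. In a comparison of two letters of $S$, $G$ is unchanged, and $Y$ stays or drops to $0$. In a comparison of $s\in S$ and $b\in B$, with probability $\frac{q_b}{q_b+q_s}$ the letter $b$ loses, and $G$ is multiplied by $\frac{q_b+q_s}{q_b}$; otherwise $\sigma$ occurs and $Y$ becomes $0$. The growth factor is exactly the reciprocal of the probability of growing, so the expected value of $Y$ after the step is its value before. Hence $Y$ is a nonnegative supermartingale with $Y_0=1$, and the maximal inequality gives $P(\sup_tY_t\ge2)\le\frac12$.

Also $\sigma<\infty$ almost surely: by Lemma 4 letters of $B$ win again, and before $\sigma$ they do not. So with probability at least $\frac12$ we have $\sigma<\infty$ and $G_t<2$ for all $t<\sigma$. In that case, just before $\sigma$, all $q_b\le2\cdot2^\ell Q=2^{\ell+1}Q$, because every factor of $G$ is at least $1$, and all $q_s<Q/K\le Q$. So at $\sigma$ all values are at most $2^{\ell+2}Q$. The letters of $B$ and at least one letter of $S$ have values $\ge Q/K$. The claim holds with $p=p_1/2$ and $K'=\max(K,2^{\ell+2})$. $\square$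

## A positive proportion of single cycles, and the proof of Theorem A

**Proposition 10.** Let $\pi_0$ be an irreducible pair on $d$ letters. There are $c'>0$, $D_*>0$ with
$$\#\{n\in\mathbb Z^{\mathcal A}_{>0}:\ |n|\le D,\ f_{\pi_0,n}\text{ is a single cycle}\}\ \ge\ c'D^d\qquad(D\ge D_*).$$

*Proof.*

**Step 1: many words with balanced columns.** Start at $(\pi_0,q)$ with $q=(1,\dots,1)$, and let $T\ge2$. All values are at least $1$, so every step adds at least $1$ to some value, and $\max q\to\infty$ almost surely. When first $\max q\ge T$, we have $\max q<2T$, because the new value is a sum of two values $<T$. Restart there and apply Proposition 8 with $Q\in[T,2T)$: with probability at least $c$ some stage has all $q_\alpha\in[T/C,2CT]$. Let $W_T$ be the set of words that reach such a stage for the first time. No word of $W_T$ is a proper prefix of another, so their cones are disjoint. Their total probability is at least $c$, and by Lemma 7 each has probability $\prod_\alpha q_\alpha(w)^{-1}\le(C/T)^d$. Hence $|W_T|\ge cC^{-d}T^d$.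

**Step 2: pull back the vectors of Lemma 6.** For $w\in W_T$ put $n(w)=A_wn_0(\pi_w)$. As seen above, $f_{\pi_0,n(w)}$ is a single cycle. The vectors $n(w)$ lie in disjoint cones, so they are distinct. Finally,
$$|n(w)|=(1,\dots,1)\cdot A_wn_0(\pi_w)=\sum_\alpha q_\alpha(w)\,n_0(\pi_w)_\alpha\le C_1T,\qquad C_1=2C\max_\pi|n_0(\pi)|,$$
with the maximum over the finitely many irreducible pairs on $\mathcal A$. Take $T=D/C_1$, $D_*=2C_1$ and $c'=cC^{-d}C_1^{-d}$. $\square$

**Proof of Theorem A.** Let $g\ge2$, $d=2g$, let $\pi_0$ be the reversal, and let $M=R\cup\Omega$ be the surface with $\Omega$ a disc. Put $\ell_0=\max_i\|e_i\|$. For $n\in\mathbb Z^d_{>0}$ with $f_{\pi_0,n}$ a single cycle and $|n|\le T/\ell_0$, the class $h=\sum n_ie_i$ has $\|h\|\le\ell_0|n|\le T$, and $h\in H(T)$ by Proposition 2. Distinct $n$ give distinct $h$, as the $e_i$ form a basis of $H_1(M,\mathbb Z)$. By Proposition 10 with $D=T/\ell_0$, $N(T)\ge c'\ell_0^{-2g}T^{2g}$ for large $T$. The upper bound is Minkowski's. Since $2g>2$, the growth is not quadratic. $\square$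

The geodesics used here are simple and have multiplicity one, so Theorem A does not depend on counting iterates as closed geodesics.

## Every even exponent: one good piece behind a neck

**Proof of Theorem C.** For $k=g\ge2$ this is Theorem A, and for $k=g=1$ it is the torus. Let $k<g$. We hide a copy of the surface of Theorem A with genus $k$ behind a neck and put the remaining genus into tori behind other necks.

**Step 1: the metric.** Let $M$ be the union of $V_0$ (genus $k$, one boundary circle), one-holed tori $V_1,\dots,V_{g-k}$, a sphere $V_*$ with $g-k+1$ holes, and flat cylinders $\mathcal K_j=S^1\times[0,3]$ of circumference $1$ joining $V_j$ to $V_*$, $0\le j\le g-k$. The genus is $k+(g-k)=g$. The cores of the $\mathcal K_j$ separate, so they are null-homologous, and $H_1(M)=\bigoplus_{j\ge0}H_1(V_j)$. If $k\ge2$, let $V_0$ be the union of $R$, for $d=2k$, and an annulus glued along $\partial R$. On $R$ and on $Z=\{0\le r\le L\}$, contained in this annulus, the metric is as in the setting of Proposition 2; from $r=L$ to $\mathcal K_0$ it is interpolated arbitrarily. Elsewhere the metric is arbitrary.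

**Step 2: minimal curves live in a single $V_j\cup\mathcal K_j$.** Let $c$ be in $\mathcal G$ or a component of a minimizer. By Lemma 1, for each $j$ it does not meet both components of $M\setminus\mathcal K_j$. If $c$ meets the interior of some $V_j$, then $c\subset V_j\cup\mathcal K_j$. Otherwise $c\subset V_*\cup\bigcup_j\mathcal K_j$, a planar surface. Its homology is generated by its boundary curves, which are null-homologous in $M$, so $[c]=0$. This is impossible by (F2). So $c\subset V_j\cup\mathcal K_j$ and $[c]\in H_1(V_j)$ for some $j\ge0$.

**Step 3: upper bound.** By Step 2 and (F4),
$$N(T)\le\sum_{j\ge0}\#\{h\in H_1(V_j,\mathbb Z):\|h\|\le T\}=O(T^{2k})+O(T^2)=O(T^{2k}).$$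

**Step 4: lower bound.** For $k=1$ it is Theorem B. Let $k\ge2$ and $h=\sum n_ie_i\in H_1(R,\mathbb Z)=H_1(V_0,\mathbb Z)$ with all $n_i\ge1$, and let $\gamma$ be a minimizer of $h$. By Step 2 each component lies in some $V_j\cup\mathcal K_j$. For each $j\ge1$ the components in $V_j\cup\mathcal K_j$ have total class $0$, by the direct sum decomposition. They could be deleted, so there are none. So $\gamma\subset V_0\cup\mathcal K_0=R\cup\Omega$, where $\Omega$ is an annulus with $R\cap\Omega=\partial R$ and $\Omega\supset Z$.

The setting of Proposition 2 is satisfied: (S1) holds by construction. For (S2), a closed curve in the annulus $\Omega$ is homologous to a multiple of $\partial R$, and $[\partial R]=0$. For (S3), $H_1(R)=H_1(V_0)$ is a direct summand of $H_1(M)$. So Proposition 2 gives $h\in H(T)$ whenever $f_{\pi_0,n}$ is a single cycle and $\|h\|\le T$. With $\ell_0=\max_i\|e_i\|$, Proposition 10 for $d=2k$ and $D=T/\ell_0$ gives $N(T)\ge c'\ell_0^{-2k}T^{2k}$ for large $T$. $\square$
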